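\title{Degenerations of plane polynomial automorphisms of polydegree $(a,b)$}

\begin{abstract}
The group of polynomial automorphisms of the complex affine plane is partitioned into the sets $\mathcal{G}_d$ of automorphisms with a given polydegree $d$. We determine the Zariski closure of $\mathcal{G}_{(a,b)}$ for all $a,b\ge2$. In particular, $\mathcal{G}_{(c)}$ is contained in this closure if $c\le a+b-1$ and is disjoint from it otherwise. The proof reduces the question to a rigidity property of one-variable polynomials: if $p_1,\dots,p_l$ are tangent to the identity at $0$, have degrees at most $d_1,\dots,d_l$, and their composition agrees with the identity modulo $y^{M+2}$, where $M=\sum(d_i-1)$, then every $p_i$ is the identity. Rigidity follows from a count of critical values: the composition has at most $M$ of them, while a polynomial $y+\lambda y^{\nu+1}+\cdots$ with $\lambda\neq0$ has at least $\nu$.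
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal{G}$ be the group of polynomial automorphisms of the complex affine plane. An element of $\mathcal{G}$ is a pair $\sigma=(f,g)\in\mathbb{C}[X,Y]^2$ with $\mathbb{C}[f,g]=\mathbb{C}[X,Y]$, and its degree is $\deg\sigma=\max\{\deg f,\deg g\}$. We regard $\sigma$ as the map $(x,y)\mapsto(f(x,y),g(x,y))$, and the product $\sigma\tau$ is the composition $(x,y)\mapsto\sigma(\tau(x,y))$. Let $\mathcal{A}$ be the subgroup of affine automorphisms, those of degree $1$, and let $\mathcal{B}$ be the subgroup of triangular automorphisms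
\[
(\xi X+P(Y),\ \eta Y+\zeta),\qquad \xi,\eta\in\mathbb{C}^*,\quad \zeta\in\mathbb{C},\quad P\in\mathbb{C}[Y].
\]
By the Jung--van der Kulk theorem, $\mathcal{G}$ is the amalgamated free product of $\mathcal{A}$ and $\mathcal{B}$ along $\mathcal{A}\cap\mathcal{B}$. Thus every $\sigma\in\mathcal{G}$ has a \emph{reduced decomposition}
\[
\sigma=\alpha_1\beta_1\alpha_2\beta_2\cdots\alpha_l\beta_l\alpha_{l+1},\qquad \alpha_j\in\mathcal{A},\quad \beta_j\in\mathcal{B}\setminus\mathcal{A},\quad \alpha_2,\dots,\alpha_l\notin\mathcal{B},
\]
and the sequence $(\deg\beta_1,\dots,\deg\beta_l)$ of integers $\ge2$ depends only on $\sigma$. It is the \emph{polydegree} of $\sigma$. For a sequence $d$ of integers $\ge2$ let $\mathcal{G}_d$ be the set of automorphisms of polydegree $d$. These sets, together with $\mathcal{A}$ (the empty polydegree), partition $\mathcal{G}$. The opposite convention for products reverses every polydegree at once, which changes none of the statements below.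

The group $\mathcal{G}$ is also an infinite-dimensional variety. Let $E_n$ be the affine space of coefficients of pairs of polynomials of degree at most $n$. The set $\mathcal{G}_{\le n}\subset E_n$ of automorphisms of degree at most $n$ is an algebraic variety, with the Zariski topology induced from $E_n$, and a subset of $\mathcal{G}$ is called closed if its intersection with every $\mathcal{G}_{\le n}$ is closed. We write $\overline{S}$ for the closure of $S\subset\mathcal{G}$. The polydegree is defined by group theory and the closure by the coefficients, and the question is how the two interact: which polydegrees occur as limits of automorphisms of polydegree $(a,b)$?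

Some limits are visible at once. If the top coefficients of $\beta_1$ and $\beta_2$ tend to zero, we reach polydegrees $(a',b')$ with $a'\le a$ and $b'\le b$, and, when one of the two factors becomes affine, polydegrees $(c)$ with $c\le\max(a,b)$. In the other direction, elements of $\mathcal{G}_{(a,b)}$ have degree at most $ab$ and elements of $\mathcal{G}_{(c)}$ have degree $c$, so $c\le ab$ is necessary. There is room between these bounds because a product can converge while its factors diverge.

A parameter count suggests the answer. We have $\dim\mathcal{A}=6$ and $\dim(\mathcal{A}\cap\mathcal{B})=5$, and a triangular automorphism of degree $k$ depends on $k+4$ parameters. Two reduced decompositions of the same automorphism differ only by moving elements of $\mathcal{A}\cap\mathcal{B}$ from one factor to the next, at $2l$ places, so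
\[
\dim\mathcal{G}_d=6(l+1)+\sum_j(d_j+4)-5\cdot 2l=6+\sum_jd_j .
\]
The closure $\overline{\mathcal{G}_{(a,b)}}$ is irreducible and $\mathcal{G}_{(a,b)}$ contains a dense open subset of it (Section~\ref{sec:arcs}), so the complement of $\mathcal{G}_{(a,b)}$ in its closure has dimension less than $a+b+6$. If $\mathcal{G}_{(c)}$ lies in the closure, it lies in this complement, and $c+6<a+b+6$. The count, which is not used in the proofs, shows that the inclusion requires $c\le a+b-1$. It does not say that the inclusion holds in this range, nor that for larger $c$ the closure contains no exceptional element of $\mathcal{G}_{(c)}$. Both statements form a conjecture stated in \cite{EL}, which we prove.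

\begin{theorem}\label{thm:main}
Let $a,b,c\ge2$ be integers.
\begin{itemize}
\item[(A)] If $c\le a+b-1$, then $\mathcal{G}_{(c)}\subset\overline{\mathcal{G}_{(a,b)}}$.
\item[(B)] If $c>a+b-1$, then $\mathcal{G}_{(c)}\cap\overline{\mathcal{G}_{(a,b)}}=\emptyset$.
\end{itemize}
\end{theorem}

The proof of (B) examines an arbitrary element of the closure and therefore describes the closure completely.

\begin{theorem}\label{thm:closure}
For all $a,b\ge2$,
\[
\overline{\mathcal{G}_{(a,b)}}=\mathcal{A}\ \cup\bigcup_{2\le c\le a+b-1}\mathcal{G}_{(c)}\ \cup\bigcup_{2\le a'\le a,\ 2\le b'\le b}\mathcal{G}_{(a',b')} .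
\]
\end{theorem}

Both parts of Theorem~\ref{thm:main} come from one statement about polynomials in one variable.

\begin{theorem}[Rigidity of composition]\label{thm:rigid}
Let $d_1,\dots,d_l\ge1$ be integers, let $M=\sum_i(d_i-1)$, and let $p_1,\dots,p_l\in\mathbb{C}[y]$ satisfy $\deg p_i\le d_i$ and $p_i\equiv y\bmod y^2$. If $p_1\circ\cdots\circ p_l\equiv y\bmod y^{M+2}$, then $p_i=y$ for all $i$.
\end{theorem}

The polynomials $p_i$ have $M$ free coefficients in total, and the hypothesis imposes $M$ equations, namely that the coefficients of $y^2,\dots,y^{M+1}$ in the composition vanish. The theorem says that these $M$ equations in $M$ unknowns have only the trivial solution.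

Section~\ref{sec:example} shows how compositions of polynomials enter and works out the case $a=b=2$. Section~\ref{sec:rigid} proves Theorem~\ref{thm:rigid} by holomorphic dynamics. Section~\ref{sec:finite} turns it into the finiteness of a map of affine spaces, whose degree we compute (Theorem~\ref{thm:finite}). Section~\ref{sec:arcs} describes closures by power series arcs. Section~\ref{sec:A} proves (A) in a form valid for polydegrees of any length (Theorem~\ref{thm:merge}), and Section~\ref{sec:B} proves (B) and Theorem~\ref{thm:closure}. Section~\ref{sec:inverse} applies rigidity to gaps in formal inverses (Theorem~\ref{thm:inverse}) and shows that it fails in positive characteristic.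

\section{The basic degeneration and the case $a=b=2$}\label{sec:example}

Let $w=(Y,X)$, an element of $\mathcal{A}\setminus\mathcal{B}$. Take polynomials $p(y)$ and $q(T)$ of degrees $b$ and $a$ and a nonzero scalar $t$, and compose $(tX+p(Y),Y)$, then $w$, then $(-t^{-1}X+t^{-1}q(Y),Y)$. The point $(x,y)$ goes to $(u,y)$ with $u=tx+p(y)$, then to $(y,u)$, then to $(t^{-1}(q(u)-y),u)$. So
\begin{equation}\label{eq:family}
\sigma=\bigl(t^{-1}(q(u)-y),\ u\bigr),\qquad u=tx+p(y),
\end{equation}
has polydegree $(a,b)$. By the binomial theorem, a polynomial $q$ with coefficients in a ring $\Lambda$ satisfies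
\begin{equation}\label{eq:taylor}
q(A+B)=q(A)+B\,q'(A)+B^2\,Q(A,B)\qquad\text{with } Q\in\Lambda[A,B].
\end{equation}
Hence the first component of $\sigma$ is $t^{-1}\bigl(q(p(y))-y\bigr)+x\,q'(p(y))+tx^2Q$. Let $t\to0$, and let $p$ and $q$ depend on $t$ in such a way that $p\to y$ and $q\to T$. The left factor of $\sigma$ diverges, but $\sigma$ converges as soon as $t^{-1}(q\circ p-y)$ converges to some polynomial $P$, and the limit is then $(X+P(Y),Y)$. We shall see in Section~\ref{sec:B} that, up to affine changes of coordinates, this is the only way in which the product converges while the factors do not. The question becomes: \emph{which polynomials $P$ are the leading term of $q\circ p-y$ when $p$ and $q$ tend to the identity?}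

Let $a=b=2$, $p=y+p_1y^2$ and $q=T+q_1T^2$. Then
\[
q(p(y))=y+R_1y^2+R_2y^3+R_3y^4,\qquad R_1=p_1+q_1,\quad R_2=2p_1q_1,\quad R_3=p_1^2q_1 .
\]
To obtain $P=\pi_1y^2+\pi_2y^3$ we solve $R_1=t\pi_1$, $R_2=t\pi_2$: the numbers $p_1,q_1$ are the roots of $Z^2-t\pi_1Z+t\pi_2/2$, and they tend to $0$ with $t$. Since $R_3=p_1R_2/2$, the quotient $R_3/t=p_1\pi_2/2$ tends to $0$. The same identity shows that degree $4$ is out of reach: whenever $R_2/t$ stays bounded and $p_1\to0$, we have $R_3/t\to0$. So the bound is $3=a+b-1$, not $4=ab$. For an explicit family take $t=s^2$, $p_1=s$, $q_1=-s$. Then $u=s^2x+y+sy^2$, and expanding $s^{-2}(u-su^2-y)$ gives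
\[
\sigma=\bigl(x-2y^3-sy^4-2sx(y+sy^2)-s^3x^2,\ \ y+sy^2+s^2x\bigr),
\]
which has polydegree $(2,2)$ for $s\neq0$ and equals $(x-2y^3,y)\in\mathcal{G}_{(3)}$ at $s=0$. Note that the solution is a series in $t^{1/2}$; fractional powers of $t$ will appear in general.

Two facts were used: the equations $R_1=t\pi_1$, $R_2=t\pi_2$ can be solved, and $R_3$ is small compared with $R_1,R_2$. For general $a,b$ there is no explicit solution and no visible factorization, and both facts will be deduced from the statement that $R_1,\dots,R_{a+b-2}$ have only the trivial common zero, which is Theorem~\ref{thm:rigid}. For $a=b=2$ this is immediate from the formulas, but the example also shows the reason that generalizes. Put $s=1$, so that $p=y+y^2$, $q=T-T^2$ and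
\[
f(y)=q(p(y))=y-2y^3-y^4=y\,\bigl(1-y^2(2+y)\bigr).
\]
For real $y\neq0$ in $[-5/16,1/4]$ the last factor lies in $(0,1)$, so the orbit of $y$ under $f$ keeps its sign and decreases in modulus to the only fixed point in the interval, $0$. Thus $0$ attracts from two directions. The derivative $f'=(1-2p(y))(1+2y)$ has three roots, but the two roots of $p(y)=1/2$ have the same image, and $f$ has only two critical values: $q(1/2)=1/4$ and $q(p(-1/2))=q(-1/4)=-5/16$. One of them is attracted to $0$ from each direction. In general a polynomial $y+\lambda y^{\nu+1}+\cdots$ has $\nu$ attracting directions at $0$, each of which captures a critical value, while $q\circ p$ has at most $(a-1)+(b-1)$ critical values. Counting critical points instead would give only $\nu\le ab-1$.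

\section{Critical values and rigidity}\label{sec:rigid}

A \emph{critical value} of a polynomial $f$ is a number $f(z)$ with $z\in\mathbb{C}$ and $f'(z)=0$. We use one standard fact: a nonconstant polynomial $f\colon\mathbb{C}\to\mathbb{C}$ is proper, so if an open set $\Omega$ contains no critical value, then $f\colon f^{-1}(\Omega)\to\Omega$ is a covering map, and a holomorphic map from a simply connected domain to $\Omega$ lifts holomorphically through it, uniquely once the image of one point is prescribed. We write $f^n$ for the $n$-th iterate.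

\begin{proposition}[Fatou; see {\cite[Theorem~10.15]{Milnor}}]\label{prop:fatou}
Let $f\in\mathbb{C}[y]$ have the form $f(y)=y+\lambda y^{\nu+1}+(\text{terms of higher degree})$ with $\lambda\neq0$ and $\nu\ge1$. Then $f$ has at least $\nu$ distinct critical values.
\end{proposition}

We include a proof. It constructs the $\nu$ attracting petals of the Leau--Fatou flower theorem \cite[Theorem~10.7]{Milnor}, on which $f$ looks like a translation of a half-plane. One can conjugate $f$ exactly to a translation by Fatou coordinates \cite[Theorem~10.9]{Milnor}, but a bound on derivatives is all that we need. If the basin of a petal had no critical value, $f^n$ could be inverted on the whole half-plane with values in a bounded set. The inverse would contract strongly far inside the half-plane, whereas an approximate translation does not expand.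

\begin{proof}
\emph{Petals.} Replacing $f$ by $\mu^{-1}f(\mu y)$ with $\mu^\nu=-1/(\nu\lambda)$ multiplies the critical values by $\mu^{-1}$ and gives $f(y)=y\bigl(1-y^\nu/\nu+O(y^{\nu+1})\bigr)$. Then $(f(y)/y)^{-\nu}=1+y^\nu+O(y^{\nu+1})$ near $0$, that is,
\[
f(y)^{-\nu}=y^{-\nu}+1+\epsilon(y),\qquad |\epsilon(y)|\le C|y|\quad\text{for }0<|y|\le\rho,
\]
with $\epsilon$ holomorphic. Shrink $\rho$ so that $C\rho\le\frac12$ and $|\arg(f(y)/y)|<\pi/\nu$ for $0<|y|\le\rho$. Let $H$ be the half-plane $\operatorname{Re}z>\rho^{-\nu}$. For each $\omega$ with $\omega^\nu=1$ let $\chi_\omega(z)=\omega z^{-1/\nu}$ (principal branch) and $\mathcal{P}_\omega=\chi_\omega(H)$. The map $\chi_\omega\colon H\to\mathcal{P}_\omega$ is biholomorphic with inverse $y\mapsto y^{-\nu}$, the union of the $\mathcal{P}_\omega$ is the set of $y\neq0$ with $y^{-\nu}\in H$, and $\mathcal{P}_\omega$ lies in the sector $|y|<\rho$, $|\arg(y/\omega)|<\pi/(2\nu)$. The arguments of points in two different sectors differ by more than $\pi/\nu$; in particular the $\nu$ petals $\mathcal{P}_\omega$ are pairwise disjoint.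 If $y\in\mathcal{P}_\omega$, then $\operatorname{Re}f(y)^{-\nu}\ge\operatorname{Re}y^{-\nu}+\frac12$, so $f(y)$ lies in some petal, and it lies in $\mathcal{P}_\omega$ because $f$ changes the argument by less than $\pi/\nu$. Thus $f(\mathcal{P}_\omega)\subset\mathcal{P}_\omega$.

\emph{Basins.} Let $\Omega_\omega=\bigcup_{n\ge0}f^{-n}(\mathcal{P}_\omega)$, an open set. Since $\mathcal{P}_\omega$ is forward invariant, $y\in\Omega_\omega$ if and only if $f^n(y)\in\mathcal{P}_\omega$ for all large $n$. Therefore $f^{-1}(\Omega_\omega)=\Omega_\omega$, and the sets $\Omega_\omega$ are pairwise disjoint. Since $\deg f\ge2$, there is $A>0$ with $|f(y)|\ge2|y|$ for $|y|\ge A$; such points have unbounded orbits, so $\Omega_\omega$ lies in the disc $|y|<A$. It suffices to show that each $\Omega_\omega$ contains a critical value.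

\emph{Bounded derivatives.} Fix $\omega$, write $\chi=\chi_\omega$, $\Omega=\Omega_\omega$, and let $F=\chi^{-1}\circ f\circ\chi\colon H\to H$. Then $F(z)=z+1+\epsilon(\chi(z))$ with $|\epsilon(\chi(z))|\le C|z|^{-1/\nu}\le C(\operatorname{Re}z)^{-1/\nu}$, and $\operatorname{Re}F(z)\ge\operatorname{Re}z+\frac12$. Fix $z_0\in H$ and let $z_n=F^n(z_0)$, so that $\operatorname{Re}z_n>\rho^{-\nu}+n/2$. For $n\ge1$ the closed disc $D_n$ of center $z_n$ and radius $n/4$ lies in $H$, and $\operatorname{Re}z>n/4$ on $D_n$. Cauchy's estimate for $\epsilon\circ\chi$ on $D_n$ gives $|F'(z_n)-1|\le C(n/4)^{-1-1/\nu}$. These bounds have a finite sum, so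
\[
|(F^n)'(z_0)|=\prod_{k=0}^{n-1}|F'(z_k)|\le B
\]
for a constant $B$ independent of $n$.

\emph{The contradiction.} Suppose that $\Omega$ contains no critical value. Then $f\colon\Omega\to\Omega$ is a covering map. Lifting $\chi\colon H\to\Omega$ through it $n$ times, we obtain a holomorphic map $g_n\colon H\to\Omega$ with $f^n\circ g_n=\chi$ and $g_n(z_n)=\chi(z_0)$; the base points are compatible because $f^n(\chi(z_0))=\chi(z_n)$. The maps $g_n\circ F^n$ and $\chi$ are both lifts of $\chi\circ F^n=f^n\circ\chi$ through $f^n$ and they agree at $z_0$, so $g_n\circ F^n=\chi$ on $H$. As $|g_n|<A$, Cauchy's estimate on $D_n$ gives $|g_n'(z_n)|\le4A/n$. Hence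
\[
|\chi'(z_0)|=|g_n'(z_n)|\,|(F^n)'(z_0)|\le 4AB/n
\]
for all $n\ge1$, so $\chi'(z_0)=0$, which is impossible since $\chi$ is biholomorphic.
\end{proof}

\begin{remark}
The hypothesis $f'(0)=1$ is what makes each petal invariant under $f$. The polynomial $y^2-y$ has derivative $-1$ at $0$; its second iterate $y-2y^3+y^4$ has $\nu=2$, hence two petals, but $y^2-y$ has a single critical value. The proposition applies to the second iterate only.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $f=p_1\circ\cdots\circ p_l$. Each $p_i$ has degree at least $1$ and $\deg f=\prod\deg p_i$. If $\deg f=1$, every $p_i$ has degree $1$, so $p_i=y$. Suppose that $\deg f\ge2$. Then $f\neq y$, and the hypothesis gives $f=y+\lambda y^{\nu+1}+\cdots$ with $\lambda\neq0$ and $\nu\ge M+1$. By Proposition~\ref{prop:fatou}, $f$ has at least $M+1$ critical values.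

On the other hand, let $f'(z)=0$. By the chain rule, $f'(z)=\prod_ip_i'\bigl(p_{i+1}\circ\cdots\circ p_l(z)\bigr)$, so for some $i$ the point $\delta=p_{i+1}\circ\cdots\circ p_l(z)$ is a root of $p_i'$, and $f(z)=p_1\circ\cdots\circ p_i(\delta)$ depends only on $i$ and $\delta$. The polynomial $p_i'$ is nonzero, since $p_i'(0)=1$, and has degree at most $d_i-1$. So there are at most $M$ pairs $(i,\delta)$, and $f$ has at most $M$ critical values, a contradiction.
\end{proof}

\section{The composition map is finite}\label{sec:finite}

Fix $d_1,\dots,d_l\ge1$ with $M=\sum(d_i-1)\ge1$. Let $S$ be the polynomial ring over $\mathbb{C}$ in the $M$ variables $p_{i,j}$, $1\le i\le l$, $1\le j\le d_i-1$, and define $R_k\in S$ by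
\[
p_i(y)=y+\sum_{j=1}^{d_i-1}p_{i,j}\,y^{j+1},\qquad p_1\circ\cdots\circ p_l(y)=y+\sum_{k\ge1}R_k\,y^{k+1}.
\]
Grade $S$ by giving $p_{i,j}$ weight $j$. Then $R_k$ is homogeneous of weight $k$: conjugation $p(y)\mapsto\mu^{-1}p(\mu y)$ respects composition and multiplies the coefficient of $y^{j+1}$ by $\mu^j$. Homogeneity is what turns a statement about the single fiber over $0$ into a statement about the whole map.

\begin{theorem}\label{thm:finite}
Let $d_1,\dots,d_l\ge1$ with $M=\sum(d_i-1)\ge1$. The map sending $(p_1,\dots,p_l)$, with $p_i\equiv y\bmod y^2$ and $\deg p_i\le d_i$, to the coefficients $(R_1,\dots,R_M)$ of $y^2,\dots,y^{M+1}$ in $p_1\circ\cdots\circ p_l$ is a finite surjective morphism $\mathbb{A}^M\to\mathbb{A}^M$ of degree $M!\big/\prod_i(d_i-1)!$.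
\end{theorem}

\begin{proof}
Let $S'=\mathbb{C}[Z_1,\dots,Z_M]$ with $Z_k$ of weight $k$, acting on $S$ through the graded homomorphism $Z_k\mapsto R_k$, and let $I=(R_1,\dots,R_M)\subset S$. By Theorem~\ref{thm:rigid} the only zero of $I$ in $\mathbb{C}^M$ is the origin. By the Nullstellensatz, $I$ contains a power of each variable, so $S/I$ has finite dimension. Choose homogeneous $e_1,\dots,e_r\in S$ whose classes form a basis of $S/I$. They generate $S$ as an $S'$-module, by induction on the weight: a homogeneous $F$ can be written $F=\sum c_ie_i+\sum F_kR_k$ with $c_i\in\mathbb{C}$ and $F_k$ homogeneous of smaller weight than $F$. So $S$ is finite over $\mathbb{C}[R_1,\dots,R_M]$. The fraction field of $S$ has transcendence degree $M$ and is algebraic over $\mathbb{C}(R_1,\dots,R_M)$, so the $R_k$ are algebraically independent and $S'\to S$ is injective. A finite injective ring map is surjective on maximal ideals (lying over), and this gives surjectivity.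

For the degree, recall that in a graded Cohen--Macaulay ring such as $S$, a sequence of $\dim S$ homogeneous elements of positive weight with finite-dimensional quotient is a regular sequence. Write $h_N(z)=\sum_n\dim(N_n)z^n$ for the Hilbert series of a graded module $N$. Dividing by a nonzerodivisor of weight $k$ multiplies $h$ by $1-z^k$, so $h_{S/I}=h_S\prod_{k=1}^M(1-z^k)=h_S/h_{S'}$. The surjection $S'\otimes_{\mathbb{C}}S/I\to S$ given by the $e_i$ thus has source and target with the same Hilbert series, so it is bijective: $S$ is free over $S'$ of rank $r$, and $r$ is the degree of the map. Finally,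
\[
r=h_{S/I}(1)=\lim_{z\to1}\frac{\prod_{k=1}^M(1-z^k)}{\prod_i\prod_{j=1}^{d_i-1}(1-z^j)}=\frac{M!}{\prod_i(d_i-1)!}.\qedhere
\]
\end{proof}

For $(d_1,d_2)=(2,2)$ the map is $(q_1,p_1)\mapsto(p_1+q_1,2p_1q_1)$, of degree $2$ as predicted. Surjectivity shows that the exponent $M+2$ in Theorem~\ref{thm:rigid} cannot be lowered: there are $p_i$ whose composition is congruent to $y+y^{M+1}$ modulo $y^{M+2}$.

We shall use the theorem over fields of series, where ``small'' is measured by a valuation. A \emph{real valuation} on a field $L\supset\mathbb{C}$, trivial on $\mathbb{C}$, is a map $v\colon L\to\mathbb{R}\cup\{\infty\}$ with $v^{-1}(\infty)=\{0\}$, $v(xx')=v(x)+v(x')$, $v(x+x')\ge\min\{v(x),v(x')\}$ and $v(\mathbb{C}^*)=0$. The two parts of the next lemma are the two facts met in Section~\ref{sec:example}.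

\begin{lemma}\label{lem:val}
\begin{itemize}
\item[(i)] If $L\supset\mathbb{C}$ is an algebraically closed field, then $(R_1,\dots,R_M)\colon L^M\to L^M$ is surjective.
\item[(ii)] Let $L\supset\mathbb{C}$ be a field with a real valuation $v$ trivial on $\mathbb{C}$. Let $\xi\in L^M$ and $n>0$ satisfy $v(R_j(\xi))\ge n$ for $1\le j\le M$. Then $v(F(\xi))\ge kn/M$ for every homogeneous $F\in S$ of weight $k\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The map $S'\to S$ remains finite and injective after tensoring with $L$ over $\mathbb{C}$. Lying over applies again, and by the Nullstellensatz the maximal ideals of both rings are the points of $L^M$.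

(ii) Since $S$ is finite over $\mathbb{C}[R_1,\dots,R_M]$, the element $F$ satisfies a monic equation, say of degree $e$. Its homogeneous component of weight $ek$ has the form
\[
F^e+\sum_{i=1}^eA_i(R_1,\dots,R_M)\,F^{e-i}=0
\]
with $A_i\in S'$ homogeneous of weight $ik$. Each $Z_j$ has weight at most $M$, so a monomial of weight $ik$ has at least $ik/M$ factors, and $v(A_i(R(\xi)))\ge ikn/M$. If $v(F(\xi))<kn/M$, then for every $i\ge1$ the $i$-th term at $\xi$ has valuation at least $ikn/M+(e-i)v(F(\xi))>e\,v(F(\xi))$, so the sum of these terms cannot equal $-F(\xi)^e$.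
\end{proof}

In particular $v(R_k(\xi))>n$ for $k>M$: the higher coefficients of the composition are strictly smaller than any common bound for the first $M$.

\section{Closures and arcs}\label{sec:arcs}

A point lies in a Zariski closure if and only if it is the origin of a formal arc whose generic point lies in the set. We need a version in which the generic point comes with a reduced decomposition over the field of Laurent series.

Fix $d=(d_1,\dots,d_l)$ with $l\ge1$ and all $d_j\ge2$. Let $D=d_1\cdots d_l$ and $E=E_D$. Let $\mathcal{B}_k$ be the set of triangular automorphisms of degree exactly $k$, and put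
\[
Z_d=\mathcal{A}\times\mathcal{B}_{d_1}\times(\mathcal{A}\setminus\mathcal{B})\times\mathcal{B}_{d_2}\times\cdots\times(\mathcal{A}\setminus\mathcal{B})\times\mathcal{B}_{d_l}\times\mathcal{A}.
\]
With the coefficients of the factors as coordinates, $Z_d$ is the subset of an affine space $W$ where one polynomial $\Delta$ does not vanish: $\Delta$ is the product of the determinants of the linear parts of the affine factors, of the coefficients of $X$ in the second components of the inner affine factors, and of $\xi$, $\eta$ and the top coefficient of $P$ for each triangular factor. So $Z_d$ is an irreducible variety. Composition defines a polynomial map $\Phi\colon W\to E$, and $\Phi(Z_d)=\mathcal{G}_d$. For a field $K\supset\mathbb{C}$, a point of $W(K)$ with $\Delta\neq0$ is a word $\alpha_1\beta_1\cdots\beta_l\alpha_{l+1}$ of affine and triangular automorphisms over $K$ subject to the same conditions; we call it a \emph{reduced word of type $d$ over $K$}.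

Let $V$ be the Zariski closure of $\Phi(Z_d)$ in $E$; it is irreducible. A subset of $\mathcal{G}_{\le D}$ is closed in $\mathcal{G}$ if and only if it is closed in $\mathcal{G}_{\le D}$, because $\mathcal{G}_{\le D}$ is closed in $\mathcal{G}_{\le n}$ for $n\ge D$. Hence $\overline{\mathcal{G}_d}=V\cap\mathcal{G}_{\le D}$.

\begin{lemma}\label{lem:arc}
\begin{itemize}
\item[(i)] Let $\sigma$ be the product of a reduced word of type $d$ over $\mathbb{C}((s))$. If $\sigma$ has coefficients in $\mathbb{C}[[s]]$ and $\sigma_0=\sigma|_{s=0}$ lies in $\mathcal{G}$, then $\sigma_0\in\overline{\mathcal{G}_d}$.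
\item[(ii)] If $\sigma_0\in\overline{\mathcal{G}_d}$, there is a reduced word of type $d$ over $\mathbb{C}((t))$ whose product $\sigma$ has coefficients in $\mathbb{C}[[t]]$ and satisfies $\sigma|_{t=0}=\sigma_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $F$ be a polynomial on $E$ vanishing on $\Phi(Z_d)$. Then $F\circ\Phi$ vanishes on a nonempty open subset of $W$, so it is the zero polynomial. Evaluating it at the given word yields $F(\sigma)=0$ in $\mathbb{C}[[s]]$, and setting $s=0$ yields $F(\sigma_0)=0$. So $\sigma_0\in V$.

(ii) If $\sigma_0\in\mathcal{G}_d$, take a constant word. Assume $\sigma_0\notin\mathcal{G}_d$. By Chevalley's theorem, $\Phi(Z_d)$ is constructible, so it contains a nonempty open subset $U$ of $V$. Any two points of an irreducible variety lie on an irreducible curve \cite[\S6, Lemma]{Mumford}; let $C\subset V$ be an irreducible curve through $\sigma_0$ and a point of $U$. The variety $Z_d\cap\Phi^{-1}(C\cap U)$ maps onto the infinite set $C\cap U$, so one of its irreducible components contains two points with different images. An irreducible curve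 $C'$ through these two points in that component dominates $C$. Let $\Gamma$ be the smooth projective curve with function field $\mathbb{C}(C')$. The rational map from $\Gamma$ to the projective closure of $C$ extends to a nonconstant, hence surjective, morphism; let $z\in\Gamma$ lie over $\sigma_0$. The completed local ring of $\Gamma$ at $z$ is $\mathbb{C}[[t]]$, and this embeds $\mathbb{C}(C')$ in $\mathbb{C}((t))$. The coordinates of $W$ restricted to $C'$ give a point of $W(\mathbb{C}((t)))$ with $\Delta\neq0$. The coefficients of its product are the coordinates of $E$ pulled back to $\Gamma$; they are regular at $z$, with the coefficients of $\sigma_0$ as values.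
\end{proof}

The degenerations in which all factors converge are a first application.

\begin{lemma}\label{lem:elem}
If $e=(e_1,\dots,e_l)$ satisfies $2\le e_j\le d_j$ for all $j$, then $\mathcal{G}_e\subset\overline{\mathcal{G}_d}$. Also $\mathcal{A}\subset\overline{\mathcal{G}_{(2)}}$.
\end{lemma}

\begin{proof}
Take a reduced decomposition of an element of $\mathcal{G}_e$ and add $sY^{d_j}$ to the first component of $\beta_j$ whenever $e_j<d_j$. This is a reduced word of type $d$ over $\mathbb{C}((s))$ whose product has coefficients in $\mathbb{C}[s]$, and Lemma~\ref{lem:arc}(i) applies. For $\alpha\in\mathcal{A}$ use the word $\alpha\cdot(X+sY^2,Y)\cdot1$.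
\end{proof}

\section{Merging two triangular factors}\label{sec:A}

From now on $a,b\ge2$ and $M=a+b-2$, and we apply Section~\ref{sec:finite} with $l=2$ and $(d_1,d_2)=(a,b)$, in the notation
\[
q(T)=T+\sum_{j=1}^{a-1}q_jT^{j+1},\qquad p(y)=y+\sum_{i=1}^{b-1}p_iy^{i+1},\qquad q(p(y))=y+\sum_{k\ge1}R_ky^{k+1}.
\]

\begin{proposition}\label{prop:degen}
Let $P\in\mathbb{C}[Y]$ have degree at most $a+b-1$ and no terms of degree $\le1$. There are triangular automorphisms $\beta',\beta''$ over $\mathbb{C}((s))$, of degrees $a$ and $b$, such that $\beta'w\beta''$ has coefficients in $\mathbb{C}[[s]]$ and equals $(X+P(Y),Y)$ at $s=0$.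
\end{proposition}

\begin{proof}
Since $\deg P\le M+1$, we can write $P=\sum_{k=1}^M\pi_kY^{k+1}$; this is where the bound on the degree is used. We want $q\circ p=y+tP(y)+\text{smaller terms}$. Let $L=\bigcup_N\mathbb{C}((t^{1/N}))$ be the field of Puiseux series, which is algebraically closed, with the valuation $v$ given by the order in $t$. By Lemma~\ref{lem:val}(i) there are $p_i,q_j\in L$ with $R_k=t\pi_k$ for $1\le k\le M$. Then $v(R_k)\ge1$ for these $k$, and Lemma~\ref{lem:val}(ii) with $n=1$ gives $v(p_i)\ge i/M>0$, $v(q_j)\ge j/M>0$, and $v(R_k)\ge k/M>1$ for $k>M$. Choose $N$ such that all $p_i,q_j$ lie in $\mathbb{C}((s))$, where $s=t^{1/N}$. Then $p_i,q_j\in s\,\mathbb{C}[[s]]$, the $R_k$ with $k>M$ lie in $s^{N+1}\mathbb{C}[[s]]$, and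
\begin{equation}\label{eq:congr}
q(p(y))\equiv y+tP(y)\pmod{s^{N+1}\mathbb{C}[[s]][y]} .
\end{equation}
The degrees of $p$ and $q$ may be too small. If $p_{b-1}=0$, replace $p$ by $p+s^{N+1}y^b$; if $q_{a-1}=0$, replace $q$ by $q+s^{N+1}T^a$. These changes are trivial modulo $s^{N+1}$, so \eqref{eq:congr} persists. Now $\deg p=b$, $\deg q=a$, and $p\equiv y$, $q\equiv T$ modulo $s$.

Let $\beta'=(-t^{-1}X+t^{-1}q(Y),Y)$ and $\beta''=(tX+p(Y),Y)$, so that $\beta'w\beta''$ is the map \eqref{eq:family}. By \eqref{eq:taylor} its first component is $t^{-1}(q(p(y))-y)+xq'(p(y))+tx^2Q$ with $Q\in\mathbb{C}[[s]][x,y]$. As $t=s^N$, \eqref{eq:congr} shows that the first term has coefficients in $\mathbb{C}[[s]]$ and reduces to $P(y)$; the second reduces to $x$ and the third to $0$. The second component $tx+p(y)$ reduces to $y$.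
\end{proof}

The construction can be performed in the middle of a longer word. Part (A) of Theorem~\ref{thm:main} is the case $l=2$, $i=1$ of the following theorem.

\begin{theorem}[Merging in arbitrary length]\label{thm:merge}
Let $d=(d_1,\dots,d_l)$ be a sequence of integers $\ge2$, let $1\le i<l$ and $2\le c\le d_i+d_{i+1}-1$, and let $e=(d_1,\dots,d_{i-1},c,d_{i+2},\dots,d_l)$. Then $\mathcal{G}_e\subset\overline{\mathcal{G}_d}$. In particular, $\mathcal{G}_{(c)}\subset\overline{\mathcal{G}_d}$ for $2\le c\le\sum_jd_j-l+1$.
\end{theorem}

\begin{proof}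
Write a reduced decomposition of $\sigma_0\in\mathcal{G}_e$ as $\rho_1\beta\rho_2$, where $\beta$ is the $i$-th triangular factor, of degree $c$, and $\rho_1,\rho_2$ are the words before and after it. Write $\beta=(\xi X+e_0+e_1Y+\xi P(Y),\eta Y+\zeta)$ with $P$ of degree $c$ without terms of degree $\le1$. Then $\beta=\gamma\cdot(X+P(Y),Y)$ with $\gamma=(\xi X+e_0+e_1Y,\eta Y+\zeta)\in\mathcal{A}\cap\mathcal{B}$. Take $\beta',\beta''$ from Proposition~\ref{prop:degen} with $(a,b)=(d_i,d_{i+1})$. The automorphism $\gamma\beta'$ is triangular of degree $d_i$ and $w\notin\mathcal{B}$, so $\rho_1(\gamma\beta')w\beta''\rho_2$ is a reduced word of type $d$ over $\mathbb{C}((s))$. Its product has coefficients in $\mathbb{C}[[s]]$, since $\rho_1\gamma$ and $\rho_2$ are constant, and it reduces to $\sigma_0$. Lemma~\ref{lem:arc}(i) gives $\sigma_0\in\overline{\mathcal{G}_d}$.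

The last assertion follows by induction on $l$. For $l=1$ it is Lemma~\ref{lem:elem}. For $l\ge2$ let $e=(d_1+d_2-1,d_3,\dots,d_l)$, of length $l-1$; the bound for $e$ is $\sum_jd_j-1-(l-1)+1=\sum_jd_j-l+1$, the same as for $d$. So $\mathcal{G}_{(c)}\subset\overline{\mathcal{G}_e}\subset\overline{\mathcal{G}_d}$.
\end{proof}

\section{All limits of polydegree $(a,b)$}\label{sec:B}

Let $\mathcal{O}=\mathbb{C}[[t]]$ and $K=\mathbb{C}((t))$, let $v$ be the order in $t$, and denote by the index $0$ the reduction modulo $t$ of an object defined over $\mathcal{O}$. Let $\sigma_0\in\overline{\mathcal{G}_{(a,b)}}$ and let $\sigma=\alpha_1\beta_1\alpha_2\beta_2\alpha_3$ be as in Lemma~\ref{lem:arc}(ii). The difficulty is that all five factors may have poles at $t=0$. The first step removes the affine factors, at the price of coordinate changes that have a limit.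

\begin{lemma}[Normal form]\label{lem:normal}
Let $\sigma$ be the product of a reduced word of type $(a,b)$ over $K$. There are $g,g'\in GL_2(\mathcal{O})$, $\theta,\kappa\in K^*$ and polynomials $p,r$ over $K$ with $\deg p=b$, $\deg r=a$ such that
\[
g^{-1}\sigma g'^{-1}=(f,u),\qquad u=\theta x+p(y),\qquad f=\kappa y+r(u).
\]
\end{lemma}

\begin{proof}
Identify a matrix with rows $(m_{11},m_{12})$, $(m_{21},m_{22})$ with the map $(m_{11}X+m_{12}Y,m_{21}X+m_{22}Y)$; it is triangular exactly when it lies in the upper triangular group $T_2$. We have $GL_2(K)=GL_2(\mathcal{O})T_2(K)$: divide the first column of $m\in GL_2(K)$ by its entry of smallest valuation, complete the resulting vector, which has entries in $\mathcal{O}$ and one entry equal to $1$, to a matrix $g\in GL_2(\mathcal{O})$, and observe that $g^{-1}m\in T_2(K)$. Taking inverses gives $GL_2(K)=T_2(K)GL_2(\mathcal{O})$. An affine map is a linear map preceded, or followed, by a translation, and translations are triangular. So $\alpha_1=g\gamma$ and $\alpha_3=\gamma'g'$ with $g,g'\in GL_2(\mathcal{O})$ and $\gamma,\gamma'$ affine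 and triangular over $K$. The linear part $m$ of $\alpha_2$ has $m_{21}\neq0$, and
\[
m=\begin{pmatrix}1&m_{11}/m_{21}\\0&1\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}\begin{pmatrix}m_{21}&m_{22}\\0&m_{12}-m_{11}m_{22}/m_{21}\end{pmatrix},
\]
so $\alpha_2=\gamma_1w\gamma_2$ with $\gamma_1,\gamma_2$ affine and triangular. Multiplying a triangular automorphism of degree $\ge2$ on either side by an affine triangular one preserves its degree. Hence $g^{-1}\sigma g'^{-1}=\beta'w\beta''$ with $\beta'=\gamma\beta_1\gamma_1=(\xi X+P(Y),\eta Y+\zeta)$ of degree $a$ and $\beta''=\gamma_2\beta_2\gamma'=(\xi'X+P'(Y),\eta'Y+\zeta')$ of degree $b$, where the prime on $P'$ is only a label. With $u'=\xi'x+P'(y)$ the product is $(\xi\eta'y+\xi\zeta'+P(u'),\eta u'+\zeta)$. Put $u=\eta u'+\zeta$, $\kappa=\xi\eta'$ and $r(T)=\xi\zeta'+P((T-\zeta)/\eta)$.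
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closure} and of Theorem~\ref{thm:main}(B)]
The right-hand side of Theorem~\ref{thm:closure} is contained in the closure: for the sets $\mathcal{G}_{(c)}$ this is (A), for the sets $\mathcal{G}_{(a',b')}$ it is Lemma~\ref{lem:elem}, and $\mathcal{A}\subset\overline{\mathcal{G}_{(2)}}\subset\overline{\mathcal{G}_{(a,b)}}$ by Lemma~\ref{lem:elem} and (A). We prove the reverse inclusion. Part (B) follows from it, because sets of different polydegrees are disjoint.

Let $\sigma_0$ and $\sigma$ be as at the beginning of the section, and apply Lemma~\ref{lem:normal}. The map $g^{-1}\sigma g'^{-1}$ has coefficients in $\mathcal{O}$ and reduces to $g_0^{-1}\sigma_0g_0'^{-1}$ with $g_0,g_0'\in GL_2(\mathbb{C})$, an automorphism with the same polydegree as $\sigma_0$. So we may assume that $\sigma=(f,u)$ is in normal form with $f,u\in\mathcal{O}[x,y]$. From $u\in\mathcal{O}[x,y]$ we get $\theta\in\mathcal{O}$ and $p\in\mathcal{O}[y]$. The Jacobian determinant is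
\[
f_xu_y-f_yu_x=r'(u)\theta\,p'(y)-\bigl(\kappa+r'(u)p'(y)\bigr)\theta=-\kappa\theta .
\]
It lies in $\mathcal{O}$ and reduces to the Jacobian determinant of $\sigma_0$, which is a nonzero constant because $\sigma_0$ is an automorphism. Hence $\kappa\theta\in\mathcal{O}^*$. Let $n=v(\theta)\ge0$, so that $v(\kappa)=-n$. The integer $n$ measures the divergence of the factors.

\emph{Case $n=0$: the factors converge.} Here $\theta,\kappa\in\mathcal{O}^*$ and $r(u)=f-\kappa y\in\mathcal{O}[x,y]$. Substituting $y=0$ and $x=\theta^{-1}(T-p(0))$ gives $r\in\mathcal{O}[T]$. Therefore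
\[
\sigma_0=(\kappa_0X+r_0(Y),Y)\;w\;(\theta_0X+p_0(Y),Y),\qquad \kappa_0,\theta_0\neq0,
\]
with $a'=\deg r_0\le a$ and $b'=\deg p_0\le b$. If $a',b'\ge2$, this is a reduced decomposition and $\sigma_0\in\mathcal{G}_{(a',b')}$. If $a'\ge2>b'$, the last two factors are affine and $\sigma_0\in\mathcal{G}_{(a')}$; if $b'\ge2>a'$, the first two factors are affine and $\sigma_0\in\mathcal{G}_{(b')}$; in both cases the degree is at most $\max(a,b)\le a+b-1$. If $a',b'<2$, then $\sigma_0\in\mathcal{A}$.

\emph{Case $n\ge1$: the factors diverge.} We bring $\sigma$ to the shape \eqref{eq:family}, with $t^n$ in the role of $t$. Now $u_0=p_0(y)$, so the Jacobian determinant of $\sigma_0$ is $\partial_xf_0\cdot p_0'(y)$. It is a nonzero constant, so $p_0'$ is a nonzero constant and $\deg p_0=1$. Thus $p'(0)\in\mathcal{O}^*$, and the coefficients of $p$ in degrees $\ge2$ lie in $t\mathcal{O}$. Put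
\[
\tilde u=\frac{u-p(0)}{p'(0)}=\tilde\theta x+\tilde p(y),\qquad v(\tilde\theta)=n,\qquad \tilde p=y+\sum_{i=1}^{b-1}p_iy^{i+1},\quad p_i\in t\mathcal{O},
\]
and $q(T)=-\kappa^{-1}r\bigl(p'(0)T+p(0)\bigr)\in K[T]$, of degree $a$, so that $f=\kappa\,(y-q(\tilde u))$. Since $f\in\mathcal{O}[x,y]$ and $v(\kappa^{-1})=n$, we have $y-q(\tilde\theta x+\tilde p(y))\in t^n\mathcal{O}[x,y]$. At $x=0$ this reads
\begin{equation}\label{eq:h}
q(\tilde p(y))=y+t^nh(y),\qquad h\in\mathcal{O}[y].
\end{equation}

We claim that $q\in\mathcal{O}[T]$ and $q_0=T$. If $q\notin\mathcal{O}[T]$, let $k\ge1$ be minimal with $t^kq\in\mathcal{O}[T]$, so that $(t^kq)_0\neq0$. Multiply \eqref{eq:h} by $t^k$ and reduce: as $\tilde p_0=y$, the left side becomes $(t^kq)_0(y)\neq0$ and the right side becomes $0$, a contradiction. So $q\in\mathcal{O}[T]$, and reducing \eqref{eq:h} gives $q_0(y)=y$.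

We can now compute $\sigma_0$. By \eqref{eq:taylor} and \eqref{eq:h},
\[
t^{-n}\bigl(y-q(\tilde u)\bigr)=-h(y)-t^{-n}\tilde\theta\,x\,q'(\tilde p(y))-t^{-n}\tilde\theta^2x^2Q,\qquad Q\in\mathcal{O}[x,y].
\]
Here $q'\equiv1\bmod t$ and $v(t^{-n}\tilde\theta^2)=n\ge1$. With the nonzero constants $\mu=(t^{-n}\tilde\theta)_0$ and $\mu'=(t^n\kappa)_0$ we obtain
\[
\sigma_0=\bigl(-\mu'(\mu x+h_0(y)),\ p_0(y)\bigr),
\]
a triangular automorphism. If $\deg h_0\le1$, then $\sigma_0\in\mathcal{A}$. Otherwise $\sigma_0\in\mathcal{G}_{(c)}$ with $c=\deg h_0\ge2$, and it remains to show that $c\le a+b-1$.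

To apply Lemma~\ref{lem:val} we need $q$ to be tangent to the identity at $0$, which holds only modulo $t^n$: since $\tilde p(0)=0$ and $\tilde p'(0)=1$, \eqref{eq:h} gives $q(0)=t^nh(0)$ and $q'(0)=1+t^nh'(0)$. We correct this by setting
\[
q^*=q-t^n\bigl(h(0)+h'(0)T\bigr)=T+\sum_{j=1}^{a-1}q_jT^{j+1},\qquad h^*=h-h(0)-h'(0)\tilde p\in\mathcal{O}[y].
\]
Then $q^*(\tilde p(y))=y+t^nh^*(y)$. Since $\tilde p_0=y$, the polynomial $h^*_0=h_0-h_0(0)-h_0'(0)y$ still has degree $c$. At the point $\xi=(q_j,p_i)\in K^M$, the value $R_k(\xi)$ is $t^n$ times the coefficient of $y^{k+1}$ in $h^*$. Hence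
\[
v(R_k(\xi))\ge n\quad\text{for all }k\ge1,\qquad v(R_{c-1}(\xi))=n .
\]
If $c-1>M$, Lemma~\ref{lem:val}(ii) applied to $F=R_{c-1}$ gives $v(R_{c-1}(\xi))\ge(c-1)n/M>n$, a contradiction. So $c\le M+1=a+b-1$.

In every case $\sigma_0$ lies in the right-hand side of Theorem~\ref{thm:closure}.
\end{proof}

\section{Gaps in formal inverses, and the characteristic}\label{sec:inverse}

A polynomial $p\equiv X\bmod X^2$ has a formal inverse for composition, the power series $g=X+\sum_{n\ge2}g_nX^n$ with $g\circ p=X$. A gap in the coefficients of $g$ means that a truncation of $g$ is an unusually good inverse of $p$, and Theorem~\ref{thm:rigid} limits how good a polynomial inverse can be.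

\begin{theorem}[Furter's rigidity conjecture, with sharpness]\label{thm:inverse}
Let $m\ge1$, $N\ge1$, and let $p\in\mathbb{C}[X]$ satisfy $\deg p\le m+1$ and $p\equiv X\bmod X^2$. If the coefficients of $X^{N+1},\dots,X^{N+m}$ in the formal inverse of $p$ vanish, then $p=X$. The number $m$ is optimal: for all $m,N\ge1$ there is such a $p\neq X$ for which the $m-1$ coefficients of $X^{N+1},\dots,X^{N+m-1}$ vanish.
\end{theorem}

\begin{proof}
Let $q$ be the truncation of $g$ in degrees $\le N$; then $q\equiv X\bmod X^2$. By hypothesis $g-q=\sum_{n>N+m}g_nX^n$, so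
\[
q\circ p=X-\sum_{n>N+m}g_n\,p^n\equiv X\pmod{X^{N+m+1}},
\]
where $p^n$ is the ordinary power. Theorem~\ref{thm:rigid} applies with $(d_1,d_2)=(N,m+1)$, for which $M+2=N+m+1$, and gives $p=X$.

For optimality write $p=X+\sum_{i=1}^mp_iX^{i+1}$. Each $g_n$ is a polynomial in $p_1,\dots,p_m$, and conjugation by $X\mapsto\mu X$ shows, as in Section~\ref{sec:finite}, that it is homogeneous of weight $n-1$ when $p_i$ has weight $i$. For $n\ge N+1\ge2$ the weight is positive, so $g_{N+1},\dots,g_{N+m-1}$ vanish at the origin. By Krull's height theorem, every component of the common zero set of $m-1$ polynomials in $\mathbb{C}^m$ has dimension at least $1$. So this set, being nonempty, contains a point other than the origin.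
\end{proof}

\begin{remark}
The proof of Theorem~\ref{thm:rigid} is analytic, but the $R_k$ have integer coefficients, and the statement holds over every field of characteristic $0$. Indeed, a power of each variable $p_{i,j}$ lies in the ideal $(R_1,\dots,R_M)$ over $\mathbb{C}$; in a fixed weight this is a linear system with rational coefficients, so it is solvable over $\mathbb{Q}$. In characteristic $\ell>0$ the statement fails. For $p=X+X^\ell$ and $q=X-X^\ell$ we have $q\circ p=X+X^\ell-(X^\ell+X^{\ell^2})=X-X^{\ell^2}$, while $M+2=2\ell\le\ell^2$. Theorem~\ref{thm:inverse} fails as well: $p$ has degree $m+1$ with $m=\ell-1$, its formal inverse is $X-X^\ell+X^{\ell^2}-\cdots$, and the coefficients in degrees $\ell+1,\dots,\ell^2-1$ form $\ell^2-\ell-1\ge\ell-1=m$ consecutive zeros, although $p\neq X$.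
\end{remark}

\begin{thebibliography}{9}

\bibitem{EL}
Eric Edo, Drew Lewis, \emph{Some Families of Polynomial Automorphisms III}, arXiv:1312.2617 (2013).

\bibitem{Milnor}
Milnor, \emph{Dynamics in One Complex Variable}, 3rd ed.

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
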